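# The cone of effective surfaces on $\overline{\mathcal A}_3$

## 1. Surfaces of products

Write $\mathcal A_g=\mathbb H_g/\mathrm{Sp}(2g,\mathbb Z)$ for the moduli space of complex principally polarized abelian varieties (ppav) of dimension $g$, and $\overline{\mathcal A}_g$ for its toroidal compactification; only $g\le 3$ occurs. In genus 3 the perfect cone and the second Voronoi compactifications coincide, and this is the compactification meant. The fan is recalled in Section 2. For the moment we need only the outermost part of the boundary. Write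
$$\tau=\begin{pmatrix}\tau_{11}&z\\ z^t&\tau'\end{pmatrix}\in\mathbb H_g,\qquad q=e^{2\pi i\tau_{11}} .$$
As $q\to0$ one reaches the points of torus rank one: pairs $(B,z)$ with $B\in\mathcal A_{g-1}$ the ppav with period matrix $\tau'$ and $z\in B$, up to $(B,z)\sim(B,-z)$. For $g=2$ these are pairs (elliptic curve, point on it).

There are three divisor classes. The Hodge class $L$ has as sections of $kL$ the modular forms of weight $k$. The boundary divisor is $D$: on a local finite cover of $\overline{\mathcal A}_g$ near a torus rank one point, $q$ and the entries of $z,\tau'$ are coordinates, and $D$ pulls back to $\{q=0\}$ with multiplicity one, since the inertia at a generic boundary point consists of the translations $\tau_{11}\mapsto\tau_{11}+n$ (and $\pm1$). Finally $M=12L-D$. On $\overline{\mathcal A}_1\cong\mathbb P^1$ the discriminant has weight 12, a simple zero in $q$ at the cusp and no other zero, so $12L=D$ and $M\equiv0$ there. We use the following facts.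

* **(F1)** $L$ and $M$ are nef on $\overline{\mathcal A}_g$, and $aL-bD$ is ample for $a>12b>0$, $g=2,3$ (Hulek; Shepherd-Barron). $L$ is pulled back from an ample class on the Satake compactification, where $(B,z)$ goes to $B$.
* **(F3)** $\mathrm{Sp}(2g,\mathbb Z)$ permutes the functions $\theta_m^8$, $m$ even, with weight 4 and trivial multiplier; $\Gamma(2)$ fixes each $m$ (Igusa).
* **(F4)** Indecomposable ppav of dimension 2 and 3 are Jacobians of smooth curves. Riemann's singularity theorem: the order of vanishing of theta at a theta characteristic is its $h^0$.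
* **(F6)** $H^2(\overline{\mathcal A}_2,\mathbb R)$ is spanned by $L$ and $D$.

For a projective variety $X$, the effective cone $\mathrm{Eff}_k(X)\subset H_{2k}(X,\mathbb R)$ is the cone generated by the classes of $k$-dimensional subvarieties; its closure $\overline{\mathrm{Eff}}_k(X)$ is the pseudoeffective cone. (Example: $\mathrm{Eff}_1(\mathbb P^1\times\mathbb P^1)$ is generated by the two rulings.) In these notes $k=2$ and $X=\overline{\mathcal A}_3$: we want to know exactly which classes are nonnegative combinations of surfaces.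

For $0<i<g$ let $N:\overline{\mathcal A}_i\times\overline{\mathcal A}_{g-i}\to\overline{\mathcal A}_g$ be the finite morphism that normalizes the locus of decomposable ppav. Fix $[B]\in\overline{\mathcal A}_1$. We are given that the effective cone of curves on $\overline{\mathcal A}_2$ has the two extremal rays $C_A=N(\overline{\mathcal A}_1\times[B])$ and $C_F$, the curve of torus rank one semi-abelic surfaces over a fixed elliptic curve. Three surfaces in $\overline{\mathcal A}_3$ come from these:
$$S_A=N(\overline{\mathcal A}_1\times C_A),\qquad S_F=N(\overline{\mathcal A}_1\times C_F),\qquad S_D=N([B]\times\partial\overline{\mathcal A}_2).$$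
So $S_A$ parametrizes products of three elliptic curves, one of them fixed; $S_F$ products of an elliptic curve with a torus rank one semi-abelic surface over a fixed elliptic curve; $S_D$ products of a fixed elliptic curve with a singular semi-abelic surface.

**Proposition 1.** An irreducible surface $S\subset N(\overline{\mathcal A}_1\times\overline{\mathcal A}_2)$ has class in $\mathbb R_{\ge0}S_A+\mathbb R_{\ge0}S_F+\mathbb R_{\ge0}S_D$.

**Step 1: theta constants near $q=0$.** This step gives the vanishing orders along the boundary; we do it for all $g$ because it is needed again. For $m=(\varepsilon,\delta)$, $\varepsilon,\delta\in\{0,1\}^g$, put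
$$\theta_m(\tau,x)=\sum_{k\in\mathbb Z^g+\varepsilon/2}\exp\big(\pi i\,k^t\tau k+2\pi i\,k^tx+\pi i\,k^t\delta\big),\qquad \theta_m(\tau)=\theta_m(\tau,0).$$
Replacing $k$ by $-k$ gives $\theta_m(\tau,-x)=(-1)^{\varepsilon\cdot\delta}\theta_m(\tau,x)$; $m$ is even if $\varepsilon\cdot\delta$ is even. For fixed $\tau$ the function $\theta_m(\tau,\cdot)$ is a Fourier series in $x$ with nonzero coefficients, so it is not identically zero. Let $m'$ be $m$ without its first entries. The terms of $\theta_m(\tau)$ with first summation variable $k$ add up to $q^{k^2/2}e^{\pi ik\delta_1}\theta_{m'}(\tau',kz)$. Hence for $m$ even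
$$\varepsilon_1=0:\ \theta_m\to\theta_{m'}(\tau',0)\ (m'\text{ even});\qquad \varepsilon_1=1:\ \theta_m=2i^{\delta_1}q^{1/8}\,\theta_{m'}(\tau',z/2)+\cdots \tag{1}$$
In the second case the terms $k=\pm\frac12$ are $i^{\delta_1}\theta_{m'}(z/2)$ and $i^{-\delta_1}\theta_{m'}(-z/2)$, and evenness of $m$ gives $\theta_{m'}(-x)=(-1)^{\delta_1}\theta_{m'}(x)$, so they agree. An even theta constant is not identically zero: if $\varepsilon=0$ its constant term is 1; if some $\varepsilon_j=1$, its leading coefficient in the $j$-th variable is a nonzero theta function. So $\theta_m^8$ vanishes along $q=0$ to order exactly $1$ if $\varepsilon_1=1$ and $0$ if $\varepsilon_1=0$.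

**Step 2: the divisor $\overline{\mathcal A}_{1,1}:=N(\overline{\mathcal A}_1\times\overline{\mathcal A}_1)$ of $\overline{\mathcal A}_2$.** Let $\chi$ be the product of the ten $\theta_m^8$, $m$ even, $g=2$. By (F3) it is a section of $40L$. For $\varepsilon_1=1$ the pair $(\varepsilon_2,\delta_2)$ is free and determines $\delta_1$, so four of the ten factors vanish along $D$, and $\chi$ vanishes along $D$ to order exactly 4. On the Jacobian of a smooth genus 2 curve no even theta constant vanishes, since an even theta characteristic has degree 1 and even $h^0$, so $h^0=0$. On a product $E_1\times E_2$ the theta constant with characteristic (odd, odd), which is even, vanishes. So inside $\mathcal A_2$ the zero locus of $\chi$ is the decomposable locus, and since $\overline{\mathcal A}_{1,1}$ is irreducible,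
$$10L-D=c\,[\overline{\mathcal A}_{1,1}],\qquad c>0. \tag{2}$$

**Step 3: $M$ vanishes on $\overline{\mathcal A}_{1,1}$.** The automorphy factor of a block diagonal matrix is the product of the two factors, and near the boundary sections are functions of the period matrix, so $N^*L=L_1+L_2$ on $\overline{\mathcal A}_1\times\overline{\mathcal A}_1$. The divisor $N^*D$ is supported on $D_1\cup D_2$. At a generic point of $D_1$ (torus rank one) its local equation $q$ is also the local parameter of the first factor at $\infty$. So $N^*D=D_1+D_2$, and $N^*M=M_1+M_2\equiv0$. Hence $M$ has degree 0 on every curve in $\overline{\mathcal A}_{1,1}$. In particular $D\cdot C_A=12L\cdot C_A$, and $L\cdot C_A>0$ because $C_A$ is not contracted in the Satake compactification.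

**Step 4: divisors on $\overline{\mathcal A}_2$.** We show that every effective divisor class is a nonnegative combination of $[\partial\overline{\mathcal A}_2]$ and $[\overline{\mathcal A}_{1,1}]$. Let $F$ be an irreducible divisor different from both, $[F]=aL-bD$ by (F6). Varying $B$, curves of class $C_A$ cover $\overline{\mathcal A}_{1,1}\not\subset F$, so $0\le F\cdot C_A=(a-12b)L\cdot C_A$ and $a\ge12b$. The Satake boundary of $\mathcal A_2$ has codimension 2, so complete curves in $\mathcal A_2$ through a general point exist; on such a curve $F$ has degree $aL\ge0$, so $a\ge0$. Now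
$$[F]=\tfrac a{10}(10L-D)+\big(\tfrac a{10}-b\big)D,$$
where $\frac a{10}\ge0$ and $b\le\frac a{12}\le\frac a{10}$. With (2) this is the claim.

**Step 5: Künneth.** Take an irreducible surface $S'\subset\overline{\mathcal A}_1\times\overline{\mathcal A}_2$ mapping onto $S$. As $\overline{\mathcal A}_1\cong\mathbb P^1$,
$$[S']=[\overline{\mathcal A}_1]\times\gamma+[\mathrm{pt}]\times\alpha,$$
where $\gamma$ is the class of $S'\cap(\{t\}\times\overline{\mathcal A}_2)$ for general $t$ and $\alpha=\mathrm{pr}_{2*}[S']$. Both are effective or zero. Since $\gamma\in\mathbb R_{\ge0}C_A+\mathbb R_{\ge0}C_F$, the first term pushes forward into $\mathbb R_{\ge0}S_A+\mathbb R_{\ge0}S_F$. By Step 4, $\alpha$ is a nonnegative combination of $[\partial\overline{\mathcal A}_2]$, which contributes a multiple of $S_D$, and $[\overline{\mathcal A}_{1,1}]$, which contributes a multiple of $S_A$ (three elliptic curves, one fixed). $\square$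

What changes for a surface that does not consist of products? First, there is no Künneth formula. Second, three classes are too few: it is given that $H^4(\overline{\mathcal A}_3,\mathbb R)\cong\mathbb R^4$, generated by $L^2,LM,M^2$ and the class $\beta_2$ of the closed codimension 2 boundary stratum. At least one more generator is needed, and the deep boundary offers two. Third, a general surface cannot be taken apart. We have to find all linear inequalities that hold on the candidate cone and prove each of them on every surface.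

## 2. The fan, the level cover and the statement

**Cusps and cones.** A cusp of rank $r$ is a primitive isotropic sublattice $U\subset\mathbb Z^{2g}$ of rank $r$. After applying $\mathrm{Sp}(2g,\mathbb Z)$, $U$ has basis $x_1,\dots,x_r$, regarded as coordinate forms on $U^*=\mathbb Z^r\ni e_1,\dots,e_r$. We read $\tau$ as a symmetric bilinear form on $\mathbb Z^g$, $\tau_{ij}=\tau(e_i,e_j)$. The fan at $U$ lives in $\mathrm{Sym}_r(\mathbb Z)\otimes\mathbb R$, with rays the squares $\xi^2$ (matrix $\xi\xi^t$), $\xi\in U$ primitive.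

* **(F2)** For $g\le3$ every cone is basic (its primitive ray generators are part of a lattice basis) and equivalent to a face of $K4=\langle x_i^2,(x_i-x_j)^2\rangle$; for $g=2$, to a face of $K3=\langle x_1^2,x_2^2,(x_1-x_2)^2\rangle$. The forms $\xi$ of the rays of a cone are a totally unimodular system: linearly independent ones are part of a basis of $U$, and in a suitable common basis all have coefficients in $\{0,\pm1\}$. The types for $g=3$ are $1$; $1{+}1$; $1{+}1{+}1$, $K3$; $K3{+}1$, $C4$; $K4{-}1$; $K4$. (Voronoi, Namikawa, Ash–Mumford–Rapoport–Tai.)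
* **(F7)** $\mathrm{Sp}(2g,\mathbb Z)$ is transitive on bases of primitive isotropic sublattices of given rank, and $\mathrm{Sp}(2g,\mathbb Z)\to\mathrm{Sp}(2g,\mathbb Z/\ell)$ is surjective.

Here $1{+}1=\langle x_1^2,x_2^2\rangle$, $K3{+}1=\langle x_1^2,x_2^2,(x_1-x_2)^2,x_3^2\rangle$ and $C4=\langle x_1^2,x_2^2,(x_1-x_3)^2,(x_2-x_3)^2\rangle$. One can view the six rays of $K4$ as the edges of the complete graph on four vertices: $K3$ is a triangle, $C4$ a 4-cycle, $K4{-}1$ two triangles sharing an edge. A cone $C$ of dimension $s$ gives a stratum $\beta(C)$ of codimension $s$. Its torus rank is the rank of the cusp on which the forms in the interior of $C$ are positive definite: 1 for type $1$; 2 for $1{+}1,K3$; 3 for the others. So $\overline{\beta(K3{+}1)}$ and $\overline{\beta(C4)}$ are surfaces.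

We are given that $S_A,S_F,S_D,\overline{\beta(K3{+}1)},\overline{\beta(C4)}$ are extremal effective rays of $\mathrm{Eff}_2(\overline{\mathcal A}_3)$. The problem, from Samuel Grushevsky and Klaus Hulek, "On the cone of effective surfaces on $\overline{\mathcal A}_3$", arXiv:2007.02995 (2020), is to prove or disprove that these five rays generate the whole pseudoeffective cone, and that this cone is non-simplicial. The answer is yes.

**Level cover.** Put $X=\overline{\mathcal A}_3$, fix an even $\ell\ge4$, and let $p:Y=\overline{\mathcal A}_3(\ell)\to X$ be the level-$\ell$ cover with the same fan, a finite quotient by $G=\mathrm{Sp}(6,\mathbb Z/\ell)/\pm1$. Since $\Gamma(\ell)$ is neat (the eigenvalues of any element generate a torsion-free group, so on graded pieces finite order implies trivial), $Y$ is smooth and projective, with the following charts (references as in (F2)). Let $\sigma$ be a cone whose interior consists of positive definite forms on $\mathbb Z^r$, and $X_\sigma$ the affine torus embedding for the cocharacter lattice $\ell\,\mathrm{Sym}_r(\mathbb Z)$.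 A point of the $\sigma$-stratum of $Y$ has a neighborhood isomorphic to an open subset of
$$X_\sigma\times\mathbb C^{r(3-r)}\times\mathbb H_{3-r} \tag{3}$$
(from the blocks $(\tau_{ij})_{i,j\le r}$, $(\tau_{ij})_{i\le r<j}$, $(\tau_{ij})_{i,j>r}$). The boundary components there are the coordinate hyperplanes $D_\xi$, $\xi^2$ a ray of $\sigma$. On each chart $kL$ is trivialized so that sections are the Fourier-expanded functions on $\mathbb H_3$.

*Example.* Let $g=2$. For $\sigma=1{+}1$ we have $X_\sigma=\mathbb C^2\times\mathbb C^*$ with coordinates $e^{2\pi i\tau_{11}/\ell}$, $e^{2\pi i\tau_{22}/\ell}$, $e^{2\pi i\tau_{12}/\ell}$. For $\sigma=K3$, writing $\tau=a\,x_1^2+b\,x_2^2+c\,(x_1-x_2)^2$ gives $c=-\tau_{12}$, $a=\tau_{11}+\tau_{12}$, $b=\tau_{22}+\tau_{12}$, so $X_\sigma=\mathbb C^3$ with coordinates $e^{2\pi i(\tau_{11}+\tau_{12})/\ell}$, $e^{2\pi i(\tau_{22}+\tau_{12})/\ell}$, $e^{-2\pi i\tau_{12}/\ell}$.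

**Labels.** Boundary components of the level cover correspond to $\Gamma(\ell)$-orbits of primitive vectors $\pm v\in\mathbb Z^{2g}$. *These orbits are the classes mod $\ell$ up to sign.* Congruence is necessary. Conversely let $w\equiv w'$ mod $\ell$. By (F7) we may take $w=e$ a fixed basis vector and choose $\gamma'\in\mathrm{Sp}(2g,\mathbb Z)$ with $\gamma'e=w'$. Then $\gamma'$ mod $\ell$ lies in the stabilizer of $e$ in $\mathrm{Sp}(2g,\mathbb Z/\ell)$, a semidirect product of a Heisenberg group and $\mathrm{Sp}(2g-2,\mathbb Z/\ell)$. By (F7) it lifts to $\gamma''\in\mathrm{Sp}(2g,\mathbb Z)$ fixing $e$, and $\gamma'\gamma''^{-1}\in\Gamma(\ell)$ maps $e$ to $w'$. So we index components $D_v$ by classes $v$. For $\ell=4$, $x_1$ and $x_1+4x_2$ have the same label, $x_1+x_2$ and $x_1-x_2$ do not.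

Two vectors with coefficients in $\{0,\pm1\}$ in a common basis are congruent mod $\ell$ up to sign only if they are equal up to sign, since $\ell\ge3$. By (F2) this applies to the rays of one cone. So the $D_v$ have no self-intersections, and $\sum D_v$ is a simple normal crossings divisor.

**The class $P$.** Put $\Delta_v:=\ell D_v$. As $q=(q^{1/\ell})^\ell$, $p^*D=\sum_v\Delta_v$; the same holds for $g=1,2$. Squaring $D$ mixes the self-intersections of the components with their mutual intersections; upstairs we separate them. The class $\sum_v\Delta_v^2$ is $G$-invariant, so there is a unique $P\in H^4(X,\mathbb R)$ with $p^*P=\sum_v\Delta_v^2$. (The difference $p^*(D^2-P)=\sum_{u\ne v}\Delta_u\Delta_v$ is supported over $\overline{\beta(1{+}1)}$, so $D^2-P$ is a positive multiple of $\beta_2$. Thus $P$ does the work of $\beta_2$.) Put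
$$f_1=\tfrac12(7M^2-P),\qquad f_2=\tfrac12(P+5M^2),\qquad f_3=\tfrac12(P+M^2)+4LM. \tag{4}$$

**Theorem.**
(a) $\overline{\mathrm{Eff}}_2(X)=\mathrm{Eff}_2(X)$ is the cone generated by $S_A,S_F,S_D,\overline{\beta(C4)},\overline{\beta(K3{+}1)}$. It equals $\{x\in H_4(X,\mathbb R):L^2,LM,f_1,f_2,f_3\ge0\}$ and is polyhedral and non-simplicial.
(b) In coordinates $(L^2,LM,M^2,P)$, up to positive multiples,
$$S_A=(1,0,0,0),\ S_F=(0,1,0,0),\ S_D=(0,1,2,-10),\ \overline{\beta(K3{+}1)}=(0,0,1,-1),\ \overline{\beta(C4)}=(0,0,1,7).$$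
For these multiples $S_D+\overline{\beta(C4)}=S_F+3\,\overline{\beta(K3{+}1)}$.
(c) The cone of classes in $H^4(X,\mathbb R)$ that are nonnegative on all surfaces is generated by $L^2,LM,f_1,f_2,f_3$.
(d) An irreducible surface that meets $\mathcal A_3$ and is not contained in $N(\overline{\mathcal A}_1\times\overline{\mathcal A}_2)$ has class in the interior of the cone.

We use the same letters for classes and their pullbacks to level covers. If $S\subset X$ is an irreducible surface and $T$ a component of $p^{-1}(S)$, then $p_*[T]$ is a positive multiple of $[S]$. So it suffices to evaluate classes on irreducible surfaces $T\subset Y$.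

## 3. Boundary divisors and their normal bundles

To evaluate $P=\sum\Delta_v^2$ we must know $\Delta_v|_{D_v}$. Let $v=x_1$. The open part $D_v^\circ$ (torus rank exactly 1) consists, up to level, of pairs $(B,z)$ with $B\in\mathcal A_2$, $z=(\tau_{12},\tau_{13})\in B$.

**Step 1: the map $(B,z)\mapsto B$ extends to a morphism $\pi_v:D_v\to\overline{\mathcal A}_2(\ell)$, given on every chart with $v^2\in\sigma$ by restricting $\tau$ to $\ker v$.** Restriction to $\ker x_1$ is a lattice map $\mathrm{Sym}_r(\mathbb Z)\to\mathrm{Sym}_{r-1}(\mathbb Z)$ with $x_1^2\mapsto0$ and $\xi^2\mapsto(\xi|_{\ker x_1})^2$. If $x_1^2,\xi^2\in\sigma$, $\xi\ne\pm x_1$, then $x_1,\xi$ are part of a basis, so $\xi|_{\ker x_1}$ is primitive. The automorphisms of $K4$ permute its rays transitively (edges of the complete graph), and restricting $K4$ to $x_1=0$ gives $x_2^2,x_3^2,(x_2-x_3)^2$, a $K3$ cone; likewise $K3$ restricts to the genus 1 cone. So $\sigma$ maps into a cone of the genus 2 fan, and primitive ray generators other than that of $x_1^2$ go to primitive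 ray generators. This gives a holomorphic map from the chart to a chart of $\overline{\mathcal A}_2(\ell)$, whose restriction to $D_v$ extends $(B,z)\mapsto B$. As $D_v^\circ$ is dense in $D_v$, the local extensions agree and glue; by GAGA $\pi_v$ is algebraic.

**Step 2: pullback of the boundary.** In a chart the pullback of a component $D'_w$ of $\partial\overline{\mathcal A}_2(\ell)$ is the sum of the $D_\xi$, $\xi\ne v$, with $\xi|_{\ker v}$ labelled $w$, each with multiplicity 1 because primitive generators go to primitive generators. Hence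
$$\pi_v^*\Delta'_w=\sum_{u\ne v,\ u\mapsto w}\Delta_u|_{D_v},\qquad \sum_{u\ne v}\Delta_u|_{D_v}=\pi_v^*D. \tag{5}$$
Two components may have the same image: $x_2^2$ and $(x_1-x_2)^2$ both restrict to $x_2^2$.

**Step 3: $L|_{D_v}=\pi_v^*L$.** For every cusp $U\ni v$ choose a basis of $U$ starting with $v$, so that $v=x_1$ in each chart. Two such charts of $D_v$ are compared by an element of $\mathrm{Sp}(6,\mathbb Z)$ fixing $\pm x_1$. Putting the first coordinate last, such an element has
$$C\tau+D_0=\begin{pmatrix}C'&0\\0&0\end{pmatrix}\begin{pmatrix}\tau'&*\\ *&\tau_{11}\end{pmatrix}+\begin{pmatrix}D_0'&*\\0&\pm1\end{pmatrix}=\begin{pmatrix}C'\tau'+D_0'&*\\0&\pm1\end{pmatrix},$$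
where $C',D_0'$ belong to the induced element of $\mathrm{Sp}(4,\mathbb Z)$. So $\det(C\tau+D_0)^2=\det(C'\tau'+D_0')^2$: the transition functions of $2L|_{D_v}$ and $\pi_v^*2L$ agree.

**Step 4: the normal bundle.** Let $M_2=12L-D$ on $\overline{\mathcal A}_2$ and $M^{(v)}:=\pi_v^*M_2$, which is nef. Since $\sum_u\Delta_u=12L-M$, (5) gives
$$\Delta_v|_{D_v}=12L-M-\pi_v^*D=M^{(v)}-M=:-N_v. \tag{6}$$

## 4. The product locus and the boundary of $\overline{\mathcal A}_2$

**Block sums.** Block sums of period matrices give a lift $\varphi:\overline{\mathcal A}_1(\ell)\times\overline{\mathcal A}_2(\ell)\to Y$ of $N$. In charts it is induced by $\mathrm{Sym}_{r_1}\oplus\mathrm{Sym}_{r_2}\subset\mathrm{Sym}_{r_1+r_2}$; a sum $\sigma_1\oplus\sigma_2$ is a cone of the fan ($1\oplus K3=K3{+}1$, and faces), with rays those of $\sigma_1$ and $\sigma_2$. Distinct boundary components of the factors have distinct labels $(u_1,0)$, $(0,u_2)$. So each $\varphi^*\Delta_u$ is zero or the $\Delta$ of one component pulled back from one factor. Hence $\varphi^*D=D_1+D_2$,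 and, as squares from the curve factor vanish, $\varphi^*P=P_{(2)}:=\mathrm{pr}_2^*\sum_w\Delta_w^2$. From $\theta^8_{(m_1,m_2)}\circ\varphi=\theta^8_{m_1}\theta^8_{m_2}$ with $m_1,m_2$ even we get $\varphi^*L=L_1+L_2$. Since $M_1\equiv0$,
$$\varphi^*L=L_1+L_2,\qquad\varphi^*M\equiv M_2,\qquad\varphi^*P=P_{(2)}. \tag{7}$$

The charts also show which boundary points are products:

* $(B,z)\in D_v^\circ$ with $z=0$ in $B$ lies over $N(\{\infty\}\times\mathcal A_2)$;
* $(E_1\times E_2,(z_1,z_2))$ with $z_1=0$ or $z_2=0$ lies over $N(\mathcal A_1\times\partial\overline{\mathcal A}_2)$;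
* a point of the open $1{+}1$ stratum with $\tau_{13}=\tau_{23}=0$ in the elliptic curve $E$ of $\tau_{33}$ lies over $N(\mathcal A_1\times\beta(1{+}1))$.

In each case an element of $\mathrm{Sp}(6,\mathbb Z)$ makes the stated entries exactly 0, and the period matrix becomes a block sum.

**The boundary of $\overline{\mathcal A}_2$.** It has the strata $\beta(1)=\{(E,b):b\in E\}/\pm$, $\beta(1{+}1)=\mathbb C^*/(t\sim t^{-1})$ with $t=e^{2\pi i\tau_{12}}$, and the point $\beta(K3)$. Let $\mathcal X$ be a boundary component of $\overline{\mathcal A}_2(\ell)$, a surface over $\overline{\mathcal A}_1(\ell)$. As in Section 3, $L|_{\mathcal X}$ is pulled back from this curve, so $L^2=0$ on $\mathcal X$, and since $M_1\equiv0$,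
$$\Delta_{\mathcal X}|_{\mathcal X}=-m,\quad m:=M_2|_{\mathcal X}\ \text{nef},\qquad\sum_{w\ne\mathcal X}\Delta_w|_{\mathcal X}=12L. \tag{8}$$
Let $H$ be the pullback to $\overline{\mathcal A}_2(\ell)$ of the effective divisor in (2). Then $H\equiv10L-D=M_2-2L$, $H$ contains no boundary component, and by Step 3 of Section 1 $M_2$ has degree 0 on every curve in the support of $H$. With $h:=H|_{\mathcal X}\ge0$,
$$m=2L+h,\qquad m\cdot h=0,\qquad m^2=2Lm\quad\text{on }\mathcal X. \tag{9}$$
Here $h$ is supported on the preimage of $Z_0:=\overline{\mathcal A}_{1,1}\cap\partial\overline{\mathcal A}_2=N(\{\infty\}\times\overline{\mathcal A}_1)$. We have $Z_0\cap\beta(1)=\{b=0\}$, and the only torus rank 2 point of $Z_0$ is $t=1$ in $\beta(1{+}1)$ (a sum of two genus 1 cones is $1{+}1$, with $\tau_{12}=0$). In particular $\beta(K3)\notin Z_0$.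

## 5. The strata $1{+}1$ and $K3$

**Type $1{+}1$.** Let $W$ be a connected component of a nonempty $D_1\cap D_2$. It is smooth, so it is the closure of one $1{+}1$ stratum, and we may take the cone to be $\langle x_1^2,x_2^2\rangle$; after moving by $\Gamma(\ell)$, every point of $W$ lies in the stratum of a cone containing this one. Points of the open stratum are $(\tau_{33};b_1,b_2;e^{2\pi i\tau_{12}/\ell})$ with $b_i=\tau_{i3}$. Restricting $\tau$ to $\ker x_2$ leaves $(\tau_{33},b_1)$, so $\pi_2$ maps $W$ to a boundary component $\mathcal X$ via $b_1$; likewise $\pi_1$ via $b_2$. Put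
$$m_1:=M^{(2)}|_W,\qquad m_2:=M^{(1)}|_W,\qquad h_i:=m_i-2L .$$
By (9), $m_i$ is nef, $m_i^2=2Lm_i$ on surfaces in $W$, and $h_i$ is a pullback of $h$.

Which other components meet $W$? Let $\sigma$ contain $x_1^2,x_2^2,\xi^2$ with $\xi\ne\pm x_1,\pm x_2$. If $\xi\in\langle x_1,x_2\rangle$, then $\xi=\pm x_1\pm x_2$ by unimodularity ("$K3$ type"). Otherwise $x_1,x_2,\xi$ is a basis and the torus rank is 3 ("type $E$"). The vectors $x_1+x_2$ and $x_1-x_2$ are not in a common cone (determinant 2), and their labels differ. Let $\delta:=\sum\Delta_u|_W$ over the $u$ of $K3$ type; the divisors $D_{x_1+x_2}\cap W$ and $D_{x_1-x_2}\cap W$ are disjoint.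

Now apply (5) to $\pi_2$ and $w$ the label of $\mathcal X$, that is of $x_1|_{\ker x_2}$. The vectors $x_1$ and $x_1\pm x_2$ restrict to $x_1$, while type $E$ restricts to $ax_1\pm x_3\not\equiv\pm x_1$ mod $\ell$. With (8) this gives $\Delta_1|_W+\delta=-m_1$. By (6), $-\Delta_1|_W=N_1|_W=M-m_2$. Using symmetry,
$$N_1|_W=m_1+\delta,\qquad N_2|_W=m_2+\delta,\qquad M|_W=m_1+m_2+\delta, \tag{10}$$
$$\sum_{u\in E}\Delta_u|_W=12L-M-\Delta_1-\Delta_2-\delta=12L-M+m_1+m_2+\delta=12L. \tag{11}$$

**Type $K3$.** Let $W_3$ be the closure of a $K3$ stratum, with rays $x_1,x_2,u=x_1\mp x_2$ (indices 1, 2, 3), and $n_i:=M^{(i)}|_{W_3}$, nef. By (10), $M=n_1+n_2+\delta$ on $W_3$. Only one of the two disjoint $K3$-type divisors contains $W_3$, so $\delta|_{W_3}=\Delta_3|_{W_3}=n_3-M$ by (6). Hence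
$$2M|_{W_3}=n_1+n_2+n_3. \tag{12}$$
Points of the open stratum are $(\tau_{33};b_1,b_2)$. The kernels in $\mathbb Z^2$ of $x_2$, $x_1$, $x_1\mp x_2$ are spanned by $e_1$, $e_2$, $e_1\pm e_2$, so $\pi_2,\pi_1,\pi_u$ are given by $(\tau_{33},b_1)$, $(\tau_{33},b_2)$, $(\tau_{33},b_1\pm b_2)$. Each $\pi_i$ maps $W_3$ to a boundary component; so $n_i^2=2Ln_i$ on surfaces in $W_3$, and $n_i-2L$ is a pullback of $h$.

## 6. Toric strata and the five classes

Let $\tau$ now denote a cone of type $1{+}1{+}1$, $K3{+}1$, $C4$ or $K4{-}1$. Its interior is positive definite, so its star is finite, and the orbit closure $V(\tau)$ in the torus embedding of the rank 3 cusp is a complete smooth toric variety. The torus embedding near $V(\tau)$ maps to $Y$ by dividing by a neat subgroup of $GL(3,\mathbb Z)$ that is trivial mod $\ell$ up to sign.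

**$V(\tau)\to Y$ is injective and finite.** If $\gamma$ in this group identifies two points of $V(\tau)$, then $\gamma\tau$ and $\tau$ are faces of one cone. Each ray $\rho$ of $\tau$ and its image $\gamma\rho$ have the same label, so they are equal by Section 2. So $\gamma$ fixes every ray of $\tau$, hence a positive definite form, and has finite order; by neatness it acts trivially.

The image is the closed stratum $Z_\tau$, and we compute on $V(\tau)$. There $L=0$, as the image in the Satake compactification is a point. The characters $\mu$ in the dual lattice give the relations $\sum_{\rho}\langle\mu,\rho\rangle D_\rho|_{V(\tau)}=0$ over the rays of the star. In the stars below all rays have coefficients in $\{0,\pm1\}$ in one basis, so distinct rays have distinct labels.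

* **(F5)** On a complete toric variety every effective cycle is rationally equivalent to a nonnegative combination of orbit closures (Hirschowitz; Fulton–MacPherson–Sottile–Sturmfels).

**Curves $c$ of type $K4{-}1$.** Take the cone $\{x_1^2,x_2^2,(x_1-x_2)^2,x_3^2,(x_1+x_3)^2\}$. The additional rays of the two adjacent $K4$ cones are $(x_2+x_3)^2$ and $(x_1-x_2+x_3)^2$, and expanding both sides to $x_1^2+2x_2^2+2x_3^2-2x_1x_2+2x_1x_3$ shows
$$(x_2+x_3)^2+(x_1-x_2+x_3)^2=x_2^2+(x_1-x_2)^2+x_3^2+(x_1+x_3)^2-x_1^2 .$$
So $D_{x_1}\cdot c=1$, the other four rays of the cone give $-1$, the two additional ones $+1$. Hence $D\cdot c=-\ell$, $M\cdot c=\ell$, and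
$$(M+N_u)\cdot c=(M-\Delta_u)\cdot c\in\{0,2\ell\}\quad\text{for all five }u. \tag{13}$$

**The surface $K3{+}1$.** Modulo the span of the cone, $\mathrm{Sym}_3(\mathbb Z)$ has basis $e=2x_1x_3$, $e'=2x_2x_3$. The rays $(x_3\pm x_1)^2$, $(x_3\pm x_2)^2$, $(x_3\pm(x_1-x_2))^2$ map to $\pm e$, $\pm e'$, $\pm(e-e')$. In cyclic order these are $e,\ e',\ e'-e,\ -e,\ -e',\ e-e'$. Consecutive ones span $K4$ cones together with $K3{+}1$: the pairs $\{x_3+x_1,x_3+x_2\}$, $\{x_3+x_2,x_3+x_2-x_1\}$, $\{x_3+x_2-x_1,x_3-x_1\}$ have differences $\pm(x_1-x_2)$, $\pm x_1$, $\pm x_2$, while their differences with $x_3$ are the other two vectors of the triangle; the remaining three pairs follow by $x_3\mapsto-x_3$. The six cones fill the plane, and each of the six vectors is the sum of its two neighbors, so $V(\tau)$ is the sextic del Pezzo surface with its six $(-1)$-curves $F_{\pm1},F_{\pm2},F_{\pm3}$, of sum $F=-K$, $F^2=6$. In the lattice basis $x_1^2,x_2^2,(x_1-x_2)^2,x_3^2,2x_1x_3,2x_2x_3$ we have, for instance, $(x_3\pm x_1)^2=x_3^2+x_1^2\pm2x_1x_3$, and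 the relations give
$$D_{x_1}=-(F_1+F_{-1}),\quad D_{x_2}=-(F_2+F_{-2}),\quad D_{x_1-x_2}=-(F_3+F_{-3}),\quad D_{x_3}=-F.$$
The sum of all ten divisors is $-F$, so $M=\ell F$ and $M^2=6\ell^2$. As $F_i$ and $F_{-i}$ are disjoint, $P=\ell^2\big(3(-2)+6-6\big)=-6\ell^2$.

**The surface $C4$.** Write the cone as $\langle y_1^2,\dots,y_4^2\rangle$ with $\sum y_i=0$, namely $y=(x_1,-x_2,x_3-x_1,x_2-x_3)$. The adjacent rays are $(y_1+y_2)^2,(y_1+y_3)^2,(y_2+y_3)^2$; their sum is $y_1^2+y_2^2+y_3^2+(y_1+y_2+y_3)^2=\sum y_i^2$, and any two of them with $C4$ span a $K4$ cone (they are the two diagonals of the 4-cycle for a suitable cyclic order of its edges). So $V(\tau)=\mathbb P^2$ with line class $h_0$, each adjacent ray gives $h_0$, and from the basis $y_1^2,\dots,y_4^2$ and two of the adjacent rays, $D_{y_i}=-h_0$. The sum is $-4h_0+3h_0=-h_0$; thus $M=\ell h_0$, $M^2=\ell^2$, $P=\ell^2(4+3)=7\ell^2$.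

**The product surfaces.** We use (7). Consider $\overline{\mathcal A}_1(\ell)\times C$ with $C$ a curve over $C_A$ or $C_F$. Then $M^2=0$ and $P=0$, both being pulled back from a curve, $LM$ is a positive multiple of $M_2\cdot C$, and $L^2=2L_1L_2$.

* $S_A$: $M_2\cdot C_A=0$ and $L\cdot C_A>0$, giving $(1,0,0,0)$.
* $S_F$: $L\cdot C_F=0$, so ampleness of $aL-bD$ gives $D\cdot C_F<0$ and $M_2\cdot C_F>0$; this gives $(0,1,0,0)$.
* $S_D$: restrict to $\{\mathrm{pt}\}\times\mathcal X$. By (8) and (9), $L^2=0$, $LM=Lm$, $M^2=m^2=2Lm$, and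
$$P_{(2)}\cdot\mathcal X=m^2+\sum_{w\ne\mathcal X}(-M_2)\cdot\Delta_w|_{\mathcal X}=m^2-12Lm=-10Lm,$$
since $\Delta_w$ restricts to $-M_2$ on its own component. $L|_{\mathcal X}$ is a positive multiple of a fiber of $\mathcal X\to\overline{\mathcal A}_1(\ell)$, which lies over $C_F$, so $Lm>0$. This gives $(0,1,2,-10)$.

This proves (b): the relation reads $(0,1,3,-3)=(0,1,3,-3)$. The vectors of $S_A,S_F,\overline{\beta(K3{+}1)},\overline{\beta(C4)}$ are independent, so $L^2,LM,M^2,P$ are independent in the 4-dimensional space $H^4(X,\mathbb R)$, hence a basis, and they are coordinates on $H_4(X,\mathbb R)$.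

**Proposition 2.** An irreducible surface of torus rank 3 everywhere has class in $\mathbb R_{\ge0}\overline{\beta(K3{+}1)}+\mathbb R_{\ge0}\overline{\beta(C4)}$.

*Proof.* Here $T\subset Z_\tau$ with $\tau$ of type $1{+}1{+}1$, or $T=Z_\tau$ with $\tau=K3{+}1$ or $C4$. By (F5) on $V(\tau)$, $T$ is equivalent to a nonnegative combination of invariant surfaces, which have type $K3{+}1$ or $C4$. $\square$

## 7. Five inequalities for five rays

Let $\mathcal C$ be the cone generated by the five classes.

**Proposition 3.** $\mathcal C=\{x\in H_4(X,\mathbb R):L^2,LM,f_1,f_2,f_3\ge0\}$. Its five generators are extremal and pairwise non-proportional, so $\mathcal C$ is non-simplicial.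

*Proof.* The generators satisfy the inequalities:

| | $L^2$ | $LM$ | $2f_1$ | $2f_2$ | $2f_3$ |
|---|---|---|---|---|---|
| $S_A$ | 1 | 0 | 0 | 0 | 0 |
| $S_F$ | 0 | 1 | 0 | 0 | 8 |
| $S_D$ | 0 | 1 | 24 | 0 | 0 |
| $\overline{\beta(K3{+}1)}$ | 0 | 0 | 8 | 4 | 0 |
| $\overline{\beta(C4)}$ | 0 | 0 | 0 | 12 | 8 |

Conversely let $x=(a,b,c,r)$ satisfy them: $a,b\ge0$, $-5c\le r\le7c$, $r\ge-c-8b$. Then $c\ge0$.

* If $r\ge-c$, then $x=aS_A+bS_F+\frac{7c-r}8\,\overline{\beta(K3{+}1)}+\frac{r+c}8\,\overline{\beta(C4)}$: the third coordinate is $c$, the fourth $\frac{-(7c-r)+7(r+c)}8=r$.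
* If $r<-c$, put $y=\frac{-c-r}8\in(0,b]$. Then $x=aS_A+(b-y)S_F+yS_D+\frac{5c+r}4\,\overline{\beta(K3{+}1)}$. Indeed $\frac{5c+r}4=c-2y\ge0$, so the third coordinate is $c$, and the fourth is $-10y-(c-2y)=-c-8y=r$.

By the table, the forms vanishing on the generators are $\{LM,f_1,f_2,f_3\}$, $\{L^2,f_1,f_2\}$, $\{L^2,f_2,f_3\}$, $\{L^2,LM,f_3\}$, $\{L^2,LM,f_1\}$ respectively, each set of rank 3. So each generator spans an extremal ray. A cone in a 4-dimensional space with five extremal rays is not simplicial. $\square$

So $\mathcal C$ is the join of the ray $S_A$ with a cone over a quadrilateral with diagonals $\{S_D,\overline{\beta(C4)}\}$ and $\{S_F,\overline{\beta(K3{+}1)}\}$. It remains to show that every irreducible surface has class in $\mathcal C$. Propositions 1 and 2 treat two kinds. On every surface $L^2\ge0$ and $LM\ge0$ by nefness. For all others we must prove $f_1,f_2,f_3\ge0$.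

## 8. The class $P$ on a surface, and what nefness alone gives

The classes $L^2,LM,M^2$ are nonnegative on all surfaces, but they say nothing about the coordinate $P$. So we first express $P\cdot T$ by intersection numbers of divisors on $T$.

Let $T\subset Y$ be an irreducible surface. For $v$ with $T\not\subset D_v$ let $E_v:=\Delta_v|_T\ge0$, an effective divisor supported in $D_v$. By (6), $\Delta_v$ has degree $(M^{(v)}-M)\cdot E_v$ on $E_v$, and if $T\subset D_v$ then $\Delta_v^2\cdot T=N_v^2$. All products being numbers on $T$,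
$$P\cdot T=\sum_{T\not\subset D_v}(M^{(v)}-M)E_v+\sum_{T\subset D_v}N_v^2 .$$
From $\sum_v\Delta_v=12L-M$,
$$\sum_{T\not\subset D_v}ME_v=M(12L-M)+\sum_{T\subset D_v}MN_v. \tag{14}$$
As $N_v^2-MN_v=-N_vM^{(v)}$,
$$P\cdot T=R-12LM+M^2,\qquad R:=\sum_{T\not\subset D_v}M^{(v)}E_v-\sum_{T\subset D_v}N_vM^{(v)}. \tag{15}$$
Inserting this in (4),
$$f_3=M^2-2LM+\tfrac12R,\qquad f_2=f_3+2M(M-2L),\qquad f_1=3M^2+6LM-\tfrac12R. \tag{16}$$

The first thing to try is to bound $R$ on both sides by nefness and to write the rest as products of nef classes. For $T$ not in the boundary $R\ge0$ is immediate, so $f_3\ge M(M-2L)$. There are three obstacles.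

* $M-2L$ is not nef: $(M-2L)\cdot C_A=-2L\cdot C_A<0$.
* For $f_1$ we need an upper bound of $M^{(v)}E_v$ by $ME_v$. The bound $M^{(v)}E_v\le ME_v$ would follow if $N_v=M-M^{(v)}$ were nef on $D_v$. It is not: on the curve $c$ of type $K4{-}1$ in Section 6, $N_{x_1}\cdot c=-\Delta_{x_1}\cdot c=-\ell$.
* If $T$ lies in the boundary, the second sum in (15) enters with a minus sign. On $\overline{\beta(K3{+}1)}$ we have $R=P-M^2=-12\ell^2$, while $M^2=6\ell^2$: so $f_3=0$, and no crude estimate can survive.

The way around: test $M-2L$ only on curves outside the product locus, where theta constants give sections with controlled vanishing; replace $N_v$ by $M+N_v=2M-M^{(v)}$, which is nef, as (13) suggests; and on the strata $1{+}1$ and $K3$, where there is no room, use the exact formulas of Section 5. The following lemma allows us to ignore bad curves.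

**Lemma A.** Let $T$ be an irreducible projective surface, $A$ a nef rational class, and $Z$ a $\mathbb Q$-line bundle class with $Z\cdot C\ge0$ for all irreducible curves $C\subset T$ not contained in some proper closed subset $F\subsetneq T$. Then $A\cdot Z\ge0$.

*Proof.* For $H$ ample and $0<\varepsilon\in\mathbb Q$, $A+\varepsilon H$ is ample. By Bertini a general member of a very ample multiple is supported on an irreducible curve not contained in $F$. So $(A+\varepsilon H)\cdot Z\ge0$; let $\varepsilon\to0$. $\square$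

## 9. Inequalities from theta constants

For $m$ even ($g=3$) let $f_m=\theta_m^8$. As $\ell$ is even, it is a section of $4L$ on $Y$ by (F3). Moving cusps by $\mathrm{Sp}(6,\mathbb Z)$, (1) says that $f_m$ vanishes along $D_v$ to order exactly $a_v(m)\ell$ with $a_v(m)\in\{0,1\}$. So $f_m$ defines a section of $4L-\sum_va_v(m)\Delta_v$. Two counts:

* For each $v$, $a_v(m)=1$ for exactly 16 of the 36 even $m$: those with $\varepsilon_1=1$, where $m'$ runs over all 16 genus 2 characteristics, each once.
* If $u\ne v$ and $D_u\cap D_v\ne\emptyset$, then $a_u(m)=a_v(m)=1$ for exactly 8 of them. Indeed $u,v$ are represented by two rays of a cone, part of a basis of a primitive isotropic lattice, so by (F7) we may take $(x_1,x_2)$; for even $m$ with $\varepsilon_1=\varepsilon_2=1$ the entries $\delta_1,\varepsilon_3,\delta_3$ are free and determine $\delta_2$.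

**Lemma B.** Let $C\subset Y$ be an irreducible curve.

(i) If $C$ meets the interior at an indecomposable ppav, then $(\frac{28}3L-D)C\ge0$; hence $(M-2L)C\ge\frac23LC\ge0$.

Let $C\subset D_1$ have generic torus rank 1, and put $D':=\pi_1^*D=12L-M^{(1)}$, $N=N_1$.

(ii) If generically $B$ is indecomposable and $z\ne0$, then $(N+4L)C\ge\frac7{15}D'C$ and $(M^{(1)}-2L)C\ge0$. Consequently
$$(N-\tfrac85L+\tfrac7{15}M^{(1)})C\ge0,\qquad(M-2L)C\ge0.$$

(iii) If generically $B=E_1\times E_2$, $z=(z_1,z_2)$ with $z_1,z_2\ne0$, then $M^{(1)}C=0$ and $(M-2L)C\ge0$.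

*Proof of (i).* At the Jacobian of a smooth genus 3 curve a vanishing even theta constant means an even theta characteristic with $h^0=2$ (degree 2), that is, the unique $g^1_2$. So at most one of the 36 theta constants vanishes at the given point, and at least 35 of the $f_m$ do not vanish on $C$. For these $(4L-\sum_va_v(m)\Delta_v)C\ge0$. Sum over 35 of them: $\Delta_vC\ge0$, as $C$ is not in the boundary, and each $v$ is counted at least $16-1=15$ times, so $140\,LC\ge15\,DC$. Finally $M-2L=10L-D$.

*Proof of (ii).* If $a_1(m)=1$ and $\theta_{m'}(\tau',z/2)\not\equiv0$ on $C$, then by (1) the section of $4L-\sum_va_v(m)\Delta_v$ defined by $f_m$ is nonzero on $C$. Since $-\Delta_1C=NC$, we get $(4L+N)C\ge\sum_{v\ne1}a_v(m)\Delta_vC$.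

How many of the 16 functions can vanish? Let $B=J(\text{curve of genus }2)$. The zero divisors of the $\theta_{m'}(\tau',\cdot)$ are the translates $\Theta_a$, $a\in B[2]$, of $\Theta=\{p-w_0\}$ with $w_0$ a Weierstrass point. Every $0\ne a\in B[2]$ is $w_i-w_j$ with Weierstrass points $w_i\neq w_j$. Then $\Theta\cap\Theta_a$ contains $w_i-w_0=a+(w_j-w_0)$ and $w_j-w_0=a+(w_i-w_0)$ (as $2w_i\sim2w_j$), two distinct 2-torsion points. Since $\Theta\ne\Theta_a$ are irreducible and $\Theta\cdot\Theta_a=2$, there are no others. By translation, two distinct $\Theta_a,\Theta_b$ meet only in $B[2]$. Since $z\ne0$, $z/2\notin B[2]$, so at most one of the 16 functions vanishes at a generic point of $C$.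

Sum over 15 nonvanishing ones. For $v\ne1$, $\Delta_vC\ge0$ because $C$ has generic torus rank 1; if $\Delta_vC>0$, then $D_v\cap D_1\ne\emptyset$ and $v$ is counted at least $8-1=7$ times. With (5), $15(N+4L)C\ge7D'C$.

Next, $(M^{(1)}-2L)C=H\cdot\pi_{1*}C\ge0$, since $H$ is effective and does not contain $\pi_1(C)$. Substituting $D'=12L-M^{(1)}$ gives $(N+(4-\frac{84}{15})L+\frac7{15}M^{(1)})C\ge0$, the third inequality. Then
$$(M-2L)C=(N+M^{(1)}-2L)C\ge(\tfrac8{15}M^{(1)}-\tfrac25L)C\ge(\tfrac{16}{15}-\tfrac6{15})LC\ge0.$$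

*Proof of (iii).* As $\pi_1(C)$ lies over $\overline{\mathcal A}_{1,1}$, $M^{(1)}C=0$ and $D'C=12LC$. The 16 zero divisors are $(\{a_1\}\times E_2)\cup(E_1\times\{a_2\})$ with $a_i\in E_i[2]$, and $z_i/2\notin E_i[2]$. So none of the 16 functions vanishes at a generic point of $C$. Summing all 16, $16(N+4L)C\ge8D'C=96LC$, that is $(N-2L)C\ge0$, and $(M-2L)C=(N-2L)C\ge0$. $\square$

## 10. Nefness of $2M-M^{(v)}$

**Lemma C.** $2M-M^{(v)}=M+N_v$ is nef on $D_v$.

*Proof.* Let $C\subset D_v$ be an irreducible curve, $v=1$. We go through the generic stratum of $C$.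

**Torus rank 1.** If $B$ is generically decomposable, $M^{(1)}C=0$ and $M$ is nef. If $z\equiv0$ on $C$, the map $C\to X$ is generically the composite of $C\to\overline{\mathcal A}_2$ (via $\pi_1$) and $N|_{\{\infty\}\times\overline{\mathcal A}_2}$; by (7) $MC=M^{(1)}C$, so $(2M-M^{(1)})C=M^{(1)}C\ge0$. Otherwise Lemma B(ii) applies:
$$(2M-M^{(1)})C=(2N+M^{(1)})C\ge\big(\tfrac{14}{15}D'-8L+12L-D'\big)C=\big(4L-\tfrac1{15}D'\big)C\ge0,$$
because $D'C\le12LC$ by nefness of $M^{(1)}$.

**Stratum $1{+}1$.** By (10), $N_1C=(m_1+\delta)C\ge0$, since $C\not\subset\mathrm{supp}\,\delta$; and $MC\ge0$.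

**Stratum $K3$.** By (12), $2M-n_i=n_j+n_k$ is nef.

**Torus rank 3.** $C\subset Z_\tau$, where $\tau\ni v^2$ is the cone of the generic point of $C$. By (F5) on $V(\tau)$, $C$ is equivalent to a nonnegative combination of $K4{-}1$ curves in $Z_\tau$, whose cones contain $v^2$; use (13). $\square$

Consequently, whenever $T\not\subset D_v$,
$$0\le M^{(v)}E_v\le2ME_v. \tag{17}$$

From now on $T\subset Y$ is an irreducible surface over $S$, with $S$ not contained in $N(\overline{\mathcal A}_1\times\overline{\mathcal A}_2)$ unless said otherwise, and not of torus rank 3 everywhere. We prove $f_1,f_2,f_3\ge0$ on $T$. By (16), $f_2\ge0$ follows from $f_3\ge0$ and $M(M-2L)\ge0$.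

## 11. Surfaces meeting the interior

Let $T$ meet the interior. The decomposable and boundary points form a proper closed subset of $T$, so Lemma A and Lemma B(i) give $M(M-\frac83L)\ge0$, hence $M(M-2L)\ge\frac23LM\ge0$. No $D_v$ contains $T$, so (17) and (14) give $0\le R\le2M(12L-M)$. By (16),
$$f_3\ge M(M-2L)\ge0,\qquad f_1\ge3M^2+6LM-12LM+M^2=4M(M-2L)+2LM\ge0,$$
and $f_2\ge0$.

**Strictness.** This is what (d) needs. $T$ maps generically finitely to the Satake compactification, so $L^2>0$. By Lemmas A and B(i), $L(M-\frac83L)\ge0$, so $LM>0$. Then $M(M-2L)\ge\frac23LM>0$, and $f_1,f_2,f_3>0$.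

## 12. Surfaces of generic torus rank one

Let $T\subset D_1$ have generic torus rank 1. As $S$ does not consist of products, Section 4 shows that generically $z\ne0$, and that if $B$ is generically $E_1\times E_2$, then generically $z_1,z_2\ne0$. Write $\mu=M^{(1)}$, $N=M-\mu$. Only $D_1$ contains $T$, so by (15) $R=R'-N\mu$ with $R'=\sum_{u\ne1}M^{(u)}E_u$. As $\sum_{u\ne1}E_u=\pi_1^*D=12L-\mu$, (17) gives $0\le R'\le2M(12L-\mu)$. Hence
$$f_1\ge3M^2-6LM+M\mu+\tfrac12(M-\mu)\mu=3M(M-2L)+\tfrac12\mu(2M-\mu)+\tfrac12M\mu,$$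
$$f_3\ge M(M-2L)-\tfrac12N\mu=(M-\tfrac12\mu)N+M(\mu-2L). \tag{18}$$
The last equality follows from $MN+M\mu=M^2$. The classes $M$, $\mu$, $M-\frac12\mu$ are nef on $T$ (Lemma C).

**$B$ generically indecomposable.** Lemma B(ii) applies to all curves outside the proper closed subset of $T$ where $B$ is decomposable, $z=0$, or the torus rank is at least 2. So Lemma A gives that $M(M-2L)$, $\mu(M-2L)$, $M(\mu-2L)$, $\mu(\mu-2L)$ and $(M-\frac12\mu)(N-\frac85L+\frac7{15}\mu)$ are all nonnegative. Then $f_1\ge0$ is clear. For $f_3$, replace $N$ in (18):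
$$f_3\ge(M-\tfrac12\mu)(\tfrac85L-\tfrac7{15}\mu)+M(\mu-2L)=-\tfrac25LM+\tfrac8{15}M\mu-\tfrac45L\mu+\tfrac7{30}\mu^2$$
$$=\tfrac15M(\mu-2L)+\tfrac13\mu(M-2L)+\tfrac1{15}\mu(\mu-2L)+\tfrac16\mu^2\ge0.$$
(Check: $\frac15+\frac13=\frac8{15}$ for $M\mu$, $-\frac23-\frac2{15}=-\frac45$ for $L\mu$, $\frac1{15}+\frac16=\frac7{30}$ for $\mu^2$.)

**$B$ generically a product.** Then $\mu|_T\equiv0$, because every curve in $T$ maps into the preimage of $\overline{\mathcal A}_{1,1}$ under $\pi_1$. By Lemmas A and B(iii), $M(M-2L)\ge0$. So $f_3\ge M(M-2L)\ge0$ and $f_1\ge3M(M-2L)\ge0$.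

In both cases $M(M-2L)\ge0$, so $f_2\ge0$.

## 13. Surfaces in the $1{+}1$ stratum

Let $T\subset W$ with generic stratum $1{+}1$. By Section 4, $b_1\equiv b_2\equiv0$ (in $E$) on $T$ would make $S$ consist of products; by symmetry assume $b_1\not\equiv0$. As $Z_0\cap\beta(1)=\{b=0\}$, $\pi_2(T)$ is not contained in the support of $h$. So $h_1|_T=(m_1-2L)|_T$ is an effective divisor supported on
$$V_1:=W\cap\pi_2^{-1}(\text{preimage of }Z_0).$$
Put $s=m_1+m_2$. By (10), $M=s+\delta$ with $\delta|_T$ effective, so
$$M(M-2L)=Mh_1+Mm_2+M\delta\ge0,\qquad M(s-2L)=Mh_1+Mm_2\ge0. \tag{19}$$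

**Step 1: compute $R$.** The components containing $T$ are $D_1$ and $D_2$. For $u$ of $K3$ type, $M^{(u)}=2M-s$ on $D_u\cap W$ by (12). With $R_E:=\sum_{u\in E}M^{(u)}E_u$ and $2M-s=s+2\delta$,
$$R=\delta(2M-s)+R_E-(m_1+\delta)m_2-(m_2+\delta)m_1=2\delta^2-2m_1m_2+R_E,$$
and $0\le R_E\le2M\cdot12L$ by (17) and (11).

**Step 2: $f_1\ge0$.** As $s$ is nef and $\delta$ effective, $\delta^2=\delta M-\delta s\le\delta M=M^2-sM$; also $m_1m_2\ge0$. So by (16) and (19)
$$f_1\ge3M^2-6LM-\delta^2+m_1m_2\ge2M^2+sM-6LM=2M(M-2L)+M(s-2L)\ge0.$$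

**Step 3: reduce $f_3\ge0$ to a statement about curves in $V_1$.** From $m_i^2=2Lm_i$ we have $s^2=2Ls+2m_1m_2$, so
$$f_3=(s+\delta)^2-2L(s+\delta)+\delta^2-m_1m_2+\tfrac12R_E=m_1m_2+2\delta(M-L)+\tfrac12R_E.$$
On each $D_u\cap T$, $u$ of $K3$ type, $M-L=\frac12(h_1+m_2+M^{(u)})$ by (12), with $u$ running over the $K3$-type labels. Hence
$$\delta(M-L)=\tfrac12\delta h_1+\tfrac12\delta m_2+\tfrac12\sum_uM^{(u)}E_u\ge\tfrac12\,\delta\cdot h_1 .$$
Since $h_1|_T$ is effective and supported on $V_1$, it remains to show:

**Step 4: $\delta\cdot c\ge0$ for every irreducible curve $c\subset V_1$.** This is clear if $c\not\subset\mathrm{supp}\,\delta$. Otherwise $c\subset D_u$ for a single $u=x_1\mp x_2$, and by (6) and (12)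
$$\delta\cdot c=\Delta_u\cdot c=(M^{(u)}-M)c=\tfrac12(M^{(u)}-m_1-m_2)c.$$
Here $m_1\cdot c=0$, since $M_2\equiv0$ on $Z_0$. We show that $M^{(u)}c=m_2c$ whenever $c$ occurs, so that $\delta\cdot c=0$. The positive-dimensional strata of cones containing the $K3$ cone are $K3$, $K3{+}1$, $K4{-}1$ ($C4$ contains no $K3$).

*$c$ generically in the $K3$ stratum.* $\pi_2(c)$ over $Z_0$ says that $b_1=0$ in $E$ along $c$. As maps to $\overline{\mathcal A}_2$, $\pi_1$ is given by $(\tau_{33},b_2)$ and $\pi_u$ by $(\tau_{33},b_1\pm b_2)$, up to sign of the second entry. So $\pi_1|_c=\pi_u|_c$, and $m_2c=M^{(1)}c=M^{(u)}c$.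

*$c$ generically in a $K3{+}1$ stratum.* The fourth vector completes $x_1,x_2$ to a basis, so we may call it $x_3$. The characters orthogonal to the cone are generated by $\tau_{13}=b_1$ and $\tau_{23}=b_2$. The restrictions of the cone to $\ker x_2,\ker x_1,\ker u$ (spanned by $e_3$ and $e_1$, $e_2$, $e_1\pm e_2$) are of type $1{+}1$. So $\pi_2,\pi_1,\pi_u$ land in $\beta(1{+}1)$ with coordinates $e^{2\pi ib_1}$, $e^{2\pi ib_2}$, $e^{2\pi i(b_1\pm b_2)}$, up to inversion. $\pi_2(c)$ over $Z_0$ says $e^{2\pi ib_1}=1$ on $c$. Again $\pi_1|_c=\pi_u|_c$.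

*$c$ cannot be a $K4{-}1$ curve.* Such a cone consists of two $K3$ triangles, $\{x_1,x_2,u\}$ and another one sharing exactly one ray with it. If the shared ray is not $x_2$, then the other triangle stays a $K3$ cone when restricted to $\ker x_2$, so $\pi_2(c)$ is the point $\beta(K3)\notin Z_0$. If it is $x_2$, the cone is $\{x_1,x_2,u,x_3,\xi\}$ with $\xi=x_3\pm x_2$. Its span is that of $x_1^2,x_2^2,x_1x_2,x_3^2,x_2x_3$, the torus coordinate of $c$ is $e^{2\pi ib_1/\ell}$, and the restriction to $\ker x_2$ is $\langle x_1^2,x_3^2\rangle$. So $\pi_2(c)$ is dense in $\overline{\beta(1{+}1)}\not\subset Z_0$. Both contradict $c\subset V_1$.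

So $\delta\cdot h_1\ge0$ and $f_3\ge0$; with (19), $f_2\ge0$.

## 14. Surfaces in the $K3$ stratum and the end of the proof

Let $T\subset W_3$ with generic stratum $K3$; here $S$ may even consist of products. The components containing $T$ are $D_1,D_2,D_3$.

**Step 1: compute $R$.** Let $u\ne1,2,3$ meet $W_3$. Then $u$ is independent of $x_1,x_2$, the $K3$ cone stays a $K3$ cone when restricted to $\ker u$, and $\pi_u$ maps $W_3\cap D_u$ over the point $\beta(K3)$. So $M^{(u)}E_u=0$. By (12) and $n_i^2=2Ln_i$,
$$R=-\sum_i(M-n_i)n_i=-2M^2+\sum_i2Ln_i=-2M^2+4LM.$$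

**Step 2: the three forms.** By (16), $f_3=M^2-2LM-M^2+2LM=0$, $f_1=4M^2+4LM\ge0$, and $f_2=2M(M-2L)$. For at least two indices $i,j$ the classes $n_i-2L$, $n_j-2L$ (pullbacks of $h$) are effective on $T$: otherwise two of $b_1,b_2,b_1\pm b_2$ would vanish identically in $E$ on $T$, so $b_1=b_2=0$ and $\dim T\le1$. With $k$ the third index, (12) gives
$$2M(M-2L)=M\big((n_i-2L)+(n_j-2L)+n_k\big)\ge0,$$
so $f_2\ge0$.

**Step 3: the cone.** Let $S\subset X$ be any irreducible surface. If $S\subset N(\overline{\mathcal A}_1\times\overline{\mathcal A}_2)$, then $[S]\in\mathcal C$ by Proposition 1. Otherwise consider its generic torus rank: rank 0 is Section 11, rank 1 is Section 12, rank 2 is Section 13 (stratum $1{+}1$) or this section ($K3$), and rank 3 is Proposition 2. In Proposition 2 the class is in $\mathcal C$ directly; in the other cases $L^2,LM,f_1,f_2,f_3\ge0$, and $[S]\in\mathcal C$ by Proposition 3. The five generators are effective, so $\mathrm{Eff}_2(X)=\mathcal C$. It is finitely generated, hence closed, and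
$$\overline{\mathrm{Eff}}(\overline{\mathcal A}_3)=\mathbb R_{\ge0}S_A+\mathbb R_{\ge0}S_F+\mathbb R_{\ge0}S_D+\mathbb R_{\ge0}\overline{\beta(C4)}+\mathbb R_{\ge0}\overline{\beta(K3{+}1)}.$$
With Proposition 3 this proves (a). Statement (b) was proved in Section 6. Since $\mathcal C$ is cut out by $L^2,LM,f_1,f_2,f_3$, these five forms generate its dual cone; that is (c). By Section 11 all five forms are strictly positive on a surface that meets $\mathcal A_3$ and does not consist of products, so its class is in the interior of $\mathcal C$; that is (d). $\blacksquare$
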